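\title{A minimal weakly isotropic ternary form over a field of Pythagoras number four}


\begin{abstract}
A quadratic form is weakly isotropic if some orthogonal sum of copies of it is isotropic. Let $w(K)$ be the supremum of the dimensions of the weakly isotropic forms over a field $K$ that have no weakly isotropic subform of smaller dimension, and let $p(K)$ be the Pythagoras number of $K$. We show that $w(K)\geq 3$ forces $p(K)\geq 3$, and we construct a real field $K$ with $w(K)\geq 3$ and $p(K)=4$. The field is $K=\Omega(X)$, where $\Omega$ is an extension of $\mathbb{Q}(\sqrt2)(T)$ that embeds into the completions at $T=0$ and at $T=\infty$, and in whose finite nonreal extensions $-1$ is a sum of two squares. The two embeddings impose incompatible conditions modulo $4$ on the degree in $X$ of the squarefree part of a sum of squares represented by an explicit ternary form.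
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, fields have characteristic different from $2$ and quadratic forms are regular. We write $\langle a_1,\dots,a_n\rangle$ for the diagonal form $a_1x_1^2+\dots+a_nx_n^2$, and $m\times\varphi$ for the orthogonal sum of $m\geq 1$ copies of a form $\varphi$. A \emph{subform} of $\varphi$ is an orthogonal summand; the restriction of $\varphi$ to a subspace is a subform exactly when it is regular. A field $K$ is \emph{real} if $-1$ is not a sum of squares in $K$. We denote by $\Sigma K^2$ the set of nonzero sums of squares of $K$. It is a subgroup of $K^\times$ containing all nonzero squares (note $\sigma^{-1}=\sigma\cdot\sigma^{-2}$), and it is closed under addition when $K$ is real. The \emph{Pythagoras number} $p(K)$ is the least $n$ such that every sum of squares in $K$ is a sum of $n$ squares in $K$, or $\infty$ if there is no such $n$. The \emph{level} $s(K)$ of a nonreal field is the least $n$ such that $-1$ is a sum of $n$ squares in $K$.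

A form $\varphi$ over $K$ is \emph{weakly isotropic} if $m\times\varphi$ is isotropic for some $m\geq1$. It is \emph{minimal weakly isotropic} if it is weakly isotropic and no subform of strictly smaller dimension is. Let
\[
w(K)\in\mathbb{N}\cup\{\infty\}
\]
be the supremum of the dimensions of the minimal weakly isotropic forms over $K$. Isotropic forms are weakly isotropic, so the supremum is taken over a nonempty set.

Collecting the variables of $m\times\langle a_1,\dots,a_n\rangle$ that share a coefficient, one sees that over a real field $K$ the form $\langle a_1,\dots,a_n\rangle$ is weakly isotropic if and only if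
\begin{equation}\label{eq:relation}
a_1\sigma_1+\dots+a_n\sigma_n=0\qquad\text{for some }\sigma_i\in\Sigma K^2\cup\{0\},\text{ not all zero.}
\end{equation}
Weak isotropy is thus isotropy with squares replaced by sums of squares. An isotropic form owes its isotropy to a subform of dimension $2$, a hyperbolic plane; the invariant $w(K)$ measures how far the analogue fails for weak isotropy.

If $K$ is nonreal, every $1$-dimensional form is weakly isotropic, so $w(K)=1$. If $K$ is real, no $1$-dimensional form is weakly isotropic and the hyperbolic plane is minimal weakly isotropic, so $w(K)\geq2$. If $K$ is real and $p(K)=1$, as for $K=\mathbb{R}$, then \eqref{eq:relation} is ordinary isotropy and $w(K)=2$. For $K=\mathbb{Q}$, a relation \eqref{eq:relation} forces $a_i>0>a_j$ for some $i,j$, and then $\langle a_i,a_j\rangle$ is weakly isotropic because $a_i\cdot(-a_j)+a_j\cdot a_i=0$ and positive rationals are sums of squares; so $w(\mathbb{Q})=2$, although $7$ is not a sum of three rational squares. A large Pythagoras number therefore does not force $w(K)\geq3$. This paper is about the opposite direction.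

The following facts are known. We recall them for orientation; our proofs do not depend on them. A \emph{torsion form} is a form whose class in the Witt ring $\mathsf{W}K$ is a torsion element, and $\mathsf{I}_{\mathsf{tors}}k$ is the torsion part of the fundamental ideal $\mathsf{I}k$ of $\mathsf{W}k$.
\begin{itemize}
\item[(K1)] $w(K)=2$ if and only if $K$ is real and every torsion form over $K$ is isometric to an orthogonal sum of $2$-dimensional torsion forms.
\item[(K2)] (Arason--Pfister) If $k$ is a real field with $(\mathsf{I}_{\mathsf{tors}}k)^2\neq0$, then $w(k(X,Y))\geq3$.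
\item[(K3)] Let $k$ be a real field with $p(k)\geq3$, or a real number field, or one of $\mathbb{R}(t_1,t_2)$, $\mathbb{R}((t_1))(t_2)$, $\mathbb{R}((t_1,t_2))$. Then $K=k(X,Y)$ satisfies $w(K)\geq3$. All these fields $K$ also satisfy $p(K)\geq5$.
\end{itemize}
The following question is posed in \cite{AB}.

\medskip
\noindent\textbf{Question.} \emph{Does there exist a field $K$ with $w(K)\geq3$ and $p(K)\leq4$?}
\medskip

Some lower bound on $p(K)$ is necessary.

\begin{proposition}\label{prop:lower}
If $w(K)\geq3$, then $K$ is real and $p(K)\geq3$.
\end{proposition}

Since $p(K)\leq 2$ forces $w(K)\leq2$ and all the examples in (K3) have $p(K)\geq5$, one might guess that $p(K)\leq4$ still forces $w(K)\leq2$. This is not the case.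

\begin{theorem}\label{thm:main}
Let $k$ be a countable real field, and let $a,b\in\Sigma k^2$ be such that $\langle1,-a,-b\rangle$ is anisotropic over $k$. Let $r\geq1$ be such that every finite nonreal extension of $k$ has level at most $2^r$. Then there is a real field $\Omega\supseteq k(T)$ such that $K=\Omega(X)$ satisfies $p(K)\leq2^{r+1}$ and $w(K)\geq3$. More precisely, with $u=a+bX^2$, the form
\begin{equation}\label{eq:phi}
\varphi=\langle\,uT,\ a-T,\ -uT(a-T)\,\rangle
\end{equation}
is minimal weakly isotropic over $K$.
\end{theorem}

\begin{corollary}\label{cor:answer}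
For $k=\mathbb{Q}(\sqrt2)$, $a=3$, $b=3+\sqrt2$ and $r=1$, the field $K$ constructed in the proof of Theorem~\ref{thm:main} is real, $w(K)\geq3$ and $p(K)=4$.
\end{corollary}

So the answer to the question is yes: $w(K)\geq3$ is impossible for $p(K)\leq2$ and possible for $p(K)=4$. We do not settle whether it is possible for $p(K)=3$.

The two conclusions of Theorem~\ref{thm:main} pull in opposite directions. A small Pythagoras number asks for a large field $\Omega$, in which many quadratic equations have been solved, while minimality of $\varphi$ asks that certain quadratic equations stay unsolvable. The proof separates the two demands. The minimality of $\varphi$ over $\Omega(X)$ needs only that $\Omega$ embed over $k(T)$ into both Laurent series fields $k((T))$ and $k((1/T))$ (Sections \ref{sec:form} and~\ref{sec:mod4}). The bound on $p(\Omega(X))$ needs only a bound on the levels of the finite nonreal extensions of $\Omega$ (Section~\ref{sec:levels}). Both Laurent series fields inherit such a bound from $k$, and a generic construction transfers it to a common subfield (Section~\ref{sec:omega}).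

\section{Standard facts}\label{sec:facts}

Apart from residue fields in Section~\ref{sec:example}, all fields from now on are real fields or extensions of real fields, so they have characteristic $0$. Discrete valuations have value group $\mathbb{Z}$, and the residue of a unit $\gamma$ is written $\bar\gamma$.

\begin{itemize}
\item[(F1)] \emph{Springer's theorem.} An anisotropic form over $F$ stays anisotropic over every finite extension of odd degree. Applied to $m\times\langle1\rangle$ and to $\langle1,-c\rangle$, this shows that odd degree extensions of real fields are real and that nonsquares remain nonsquares in odd degree extensions.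
\item[(F2)] \emph{Cassels' theorem.} A polynomial in $F[X]$ that is a sum of $n$ squares in $F(X)$ is a sum of $n$ squares in $F[X]$.
\item[(F3)] \emph{Unit forms.} Let $v$ be a discrete valuation on $F$, and let $\gamma_1,\dots,\gamma_n$ be units such that $\langle\bar\gamma_1,\dots,\bar\gamma_n\rangle$ is anisotropic over the residue field. Then $v(\sum\gamma_i\xi_i^2)=2\min_iv(\xi_i)$ for all $(\xi_1,\dots,\xi_n)\neq0$; to see this, divide by $\xi_j^2$ for an index $j$ with $v(\xi_j)$ minimal and pass to residues. In particular, if the residue field is real, then $F$ is real and the elements of $\Sigma F^2$ have even value. Hence $F((t))$ and $F(X)$ are real when $F$ is real, and anisotropic forms over any $F$ stay anisotropic over $F((t))$. For $F$ real, a nonzero sum of squares of polynomials in $F[X]$ has even degree, and its leading coefficient lies in $\Sigma F^2$.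
\item[(F4)] \emph{Complete fields.} Let $F$ be complete for a discrete valuation with residue characteristic not $2$. By Hensel's lemma, a unit whose residue is a square is a square. A finite extension $L/F$ is complete for a discrete valuation over that of $F$, and $[L:F]=ef$, where $e$ is the ramification index and $f$ is the degree of the residue field extension.
\item[(F5)] \emph{Pfister forms.} An $n$-fold Pfister form is a tensor product $\langle1,c_1\rangle\otimes\dots\otimes\langle1,c_n\rangle$; for example $2^n\times\langle1\rangle$. An isotropic Pfister form is hyperbolic. A Pfister form $\rho$ is \emph{round}: $c\rho\cong\rho$ for every nonzero value $c$ of $\rho$. Consequently the nonzero values of $\rho$ form a subgroup of $F^\times$.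
\item[(F6)] \emph{Witt rings and Milnor's exact sequence.} A form has class $0$ in $\mathsf{W}F$ if and only if it is hyperbolic, and by Witt cancellation two forms of the same dimension with the same class are isometric. For a monic irreducible $P\in F[X]$ there is an additive map $\partial_P\colon\mathsf{W}F(X)\to\mathsf{W}(F[X]/P)$ with $\partial_P\langle g\rangle=0$ and $\partial_P\langle gP\rangle=\langle\bar g\rangle$ whenever $g$ is a unit at $P$. The sequence
\[
0\to\mathsf{W}F\to\mathsf{W}F(X)\xrightarrow{(\partial_P)_P}\bigoplus_P\mathsf{W}(F[X]/P)
\]
is exact.
\end{itemize}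

Every $\sigma\in F(X)^\times$ can be written $\sigma=\sigma_0h^2$ with $\sigma_0\in F[X]$ squarefree and $h\in F(X)^\times$. The degree
\[
\delta(\sigma)=\deg\sigma_0
\]
depends only on $\sigma$: it is the sum of the degrees of the monic irreducible polynomials that occur in $\sigma$ with odd exponent. It is unchanged when $\sigma$ is multiplied by a square. It is also unchanged under a field extension $F'/F$, because in characteristic $0$ a polynomial $\sigma_0$ is squarefree if and only if $\gcd(\sigma_0,\sigma_0')=1$, and this condition is preserved.

\section{Forms of small dimension}\label{sec:small}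

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
If $K$ is nonreal, then $w(K)=1$. Let $K$ be real with $p(K)=n<\infty$, and let $\varphi=\langle a_1,\dots,a_m\rangle$ be minimal weakly isotropic. If $\varphi$ is isotropic, it has a hyperbolic plane as a subform, so $m=2$. Suppose $\varphi$ is anisotropic. Take a relation \eqref{eq:relation}, write $\sigma_i=x_{i1}^2+\dots+x_{in}^2$, and put $v_j=(x_{1j},\dots,x_{mj})$ for $1\leq j\leq n$. The vectors $v_j$ are not all zero, and
\[
\varphi(v_1)+\dots+\varphi(v_n)=\sum_ia_i\sigma_i=0 .
\]
The restriction of $\varphi$ to the span $U$ of $v_1,\dots,v_n$ is anisotropic, hence regular, hence a subform, and the displayed equation says that $n\times\varphi|_U$ is isotropic. By minimality $m=\dim U\leq n$. Thus $w(K)\leq\max(2,p(K))$, and $w(K)\geq3$ implies $p(K)\geq3$.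
\end{proof}

The most direct way to obtain $w(K)\geq3$ is to exhibit a minimal weakly isotropic form of dimension $3$. Scaling a form affects neither weak isotropy nor minimality, and scaling $\langle a_1,a_2,a_3\rangle$ by $-a_1a_2a_3$ makes the determinant $-1$ modulo squares. So it suffices to consider forms $\langle g,h,-gh\rangle$, for which minimality becomes a statement about represented elements.

\begin{lemma}\label{lem:ternary}
Let $K$ be a real field, let $g,h\in K^\times$, and assume that $\varphi=\langle g,h,-gh\rangle$ is weakly isotropic. Then $\varphi$ is minimal weakly isotropic if and only if it represents no element of $\Sigma K^2$.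
\end{lemma}

\begin{proof}
A binary form $\langle g',h'\rangle$ is weakly isotropic if and only if $-g'h'\in\Sigma K^2$. Indeed, if $g'\tau_1+h'\tau_2=0$ with sums of squares $\tau_1,\tau_2$, not both zero, then both are nonzero and $-g'h'=g'^2\tau_1\tau_2^{-1}\in\Sigma K^2$. Conversely, if $\tau=-g'h'\in\Sigma K^2$, then $g'\cdot\tau+h'\cdot g'^2=0$.

No $1$-dimensional form over $K$ is weakly isotropic, so only binary subforms matter. They arise from decompositions $\varphi\cong\langle g',h'\rangle\perp\langle e\rangle$, and $e$ runs through all nonzero values of $\varphi$. Since $\det\varphi=-(gh)^2$, comparing determinants gives $e\in-g'h'K^{\times2}$. Hence $\langle g',h'\rangle$ is weakly isotropic if and only if $e\in\Sigma K^2$.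
\end{proof}

\section{The form $\varphi$ at $T=0$ and at $T=\infty$}\label{sec:form}

In this section and the next, $k$ is a real field, $a,b\in\Sigma k^2$, the form $\langle1,-a,-b\rangle$ is anisotropic over $k$, $u=a+bX^2$, and $\varphi$ is the form \eqref{eq:phi}. In particular $a$ and $b$ are not squares in $k$. Put
\[
H_0=k((T)),\qquad H_\infty=k((S))\quad\text{with } S=1/T .
\]
Both fields contain $k(T)$, and both are real by (F3).

The entries $g=uT$ and $h=a-T$ of $\varphi=\langle g,h,-gh\rangle$ satisfy $gu^{-1}+h=a$. Multiplying by $gh$ gives
\begin{equation}\label{eq:weak}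
g\cdot h^2+h\cdot(g^2u^{-1})+(-gh)\cdot a=0 ,
\end{equation}
and $h^2$, $g^2u^{-1}$, $a$ are nonzero sums of squares in $k(T,X)$. So $\varphi$ is weakly isotropic over $k(T,X)$ and over all its extensions.

By Lemma~\ref{lem:ternary} we must prevent $\varphi$ from representing sums of squares. The form is designed to look different at the two ends of the $T$-line. In $H_0$ we have $a-T=a(1-T/a)$, and $1-T/a$ is a square by (F4). In $H_\infty$ we have $a-T=-T(1-aS)$, where $1-aS$ is a square and $T=S\cdot T^2$; so modulo squares $a-T\equiv-S$, $uT\equiv uS$ and $-uT(a-T)\equiv u$. Therefore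
\begin{equation}\label{eq:shapes}
\varphi\cong\langle a,\ uT,\ -auT\rangle\ \text{ over }H_0(X),\qquad
\varphi\cong\langle u,\ -S,\ uS\rangle\ \text{ over }H_\infty(X).
\end{equation}
Over $H_0(X)$ the form represents the sum of squares $a$, with $\delta(a)=0$. Over $H_\infty(X)$ it represents the sum of squares $u$, with $\delta(u)=2$. So $\varphi$ is minimal over neither field, and a single completion cannot suffice. We shall show that \emph{every} sum of squares $\sigma$ represented by $\varphi$ over $H_0(X)$ has $\delta(\sigma)\equiv0\pmod4$, and every one represented over $H_\infty(X)$ has $\delta(\sigma)\equiv2\pmod4$.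

Both forms in \eqref{eq:shapes} have the shape $\langle c,dt,-cdt\rangle$, where $t$ is the uniformizer and $c,d\in k[X]$; explicitly $(t,c,d)=(T,a,u)$ and $(t,c,d)=(S,u,-1)$. The values of such a form are $cy^2+dt(x^2-cz^2)$. When a field element is substituted for $X$, the two summands can be told apart by the parity of their values.

\begin{lemma}\label{lem:parity}
Let $L$ be a field with a discrete valuation $v$ whose residue field $\ell$ is real. Let $\gamma,\tau\in L^\times$, where $v(\tau)$ is odd and $\gamma=\alpha^2\gamma_0$ with $\alpha\in L^\times$ and a unit $\gamma_0$ such that $\bar\gamma_0\notin\ell^2$. Let $q(\eta,\xi,\zeta)=\gamma\eta^2+\tau(\xi^2-\gamma\zeta^2)$.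
\begin{itemize}
\item[(A)] The form $q$ is anisotropic over $L$.
\item[(B)] If $q(\eta,\xi,\zeta)\in\Sigma L^2$, then $\eta\neq0$.
\end{itemize}
\end{lemma}

\begin{proof}
If $\eta\neq0$, then $\gamma\eta^2$ is nonzero of even value. If $(\xi,\zeta)\neq(0,0)$, then (F3) applied to $\langle1,-\gamma_0\rangle$ gives $v(\xi^2-\gamma_0(\alpha\zeta)^2)=2\min(v(\xi),v(\alpha\zeta))$, so $\tau(\xi^2-\gamma\zeta^2)$ is nonzero of odd value. The two summands cannot cancel unless both vanish, which gives (A). If $\eta=0$, then $q(\eta,\xi,\zeta)$ is zero or has odd value, while elements of $\Sigma L^2$ have even value by (F3). This gives (B).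
\end{proof}

The following example shows, in the smallest case, how Lemma~\ref{lem:parity} controls degrees.

\begin{example}\label{ex:degree2}
Let $\sigma\in H_0[X]$ be a sum of squares of degree $2$, and suppose that
\[
\sigma=ay^2+uT(x^2-az^2)\qquad\text{with polynomials }x,y,z\in H_0[X].
\]
We claim that $x=z=0$, so that $\sigma=ay^2$ and $\delta(\sigma)=0$ rather than $2$. The argument looks at two points of the projective $X$-line over $H_0$.

\emph{The point at infinity.} Let $M=\max(\deg y,\,1+\deg x,\,1+\deg z)$. The coefficient of $X^{2M}$ on the right is $ay_*^2+bT(x_*^2-az_*^2)$, where $y_*$ is the coefficient of $X^M$ in $y$ and $x_*,z_*$ are the coefficients of $X^{M-1}$ in $x,z$. These are not all zero, so by (A) for $\gamma=a$, $\tau=bT$ the coefficient does not vanish. Hence $M=1$, and $x,z$ are constants. The leading coefficient of $\sigma$ lies in $\Sigma H_0^2$ by (F2) and (F3), so $y_*\neq0$ by (B), and $\deg y=1$.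

\emph{The root of $y$.} Let $\theta\in H_0$ be the root of $y$. Since $u(\theta)=a+b\theta^2\in\Sigma H_0^2$ has even value, Lemma~\ref{lem:parity} applies with $\gamma=a$, $\tau=u(\theta)T$. The element $\sigma(\theta)=q(0,x,z)$ is a sum of squares by (F2). It is zero by (B), and then $x=z=0$ by (A).

Degree $4$, on the other hand, does occur. For $y=X^2+1$, $x=1$, $z=0$ we get
\[
\sigma=aX^4+(2a+bT)X^2+a(1+T).
\]
The three coefficients are $a$, $2a$ and $a$ times squares of $H_0$, so $\sigma$ is a sum of squares. As a quadratic polynomial in $X^2$ it has nonzero constant term and discriminant $T\bigl(4a(b-a)+b^2T\bigr)\neq0$, so $\sigma$ is squarefree and $\delta(\sigma)=4$. Here $y$ has no root in $H_0$, and the second step above has nothing to act on.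
\end{example}

\section{The degree modulo four}\label{sec:mod4}

Example~\ref{ex:degree2} leaves two things out. First, $y$ may have large degree, so that its roots lie in extensions of the Laurent series field. Lemma~\ref{lem:parity} survives in extensions of odd degree, and this is enough: a polynomial without irreducible factors of odd degree has even degree, so its square has degree divisible by $4$. Second, a squarefree $\sigma_0$ may be represented only by a vector of rational functions. Clearing denominators replaces $\sigma_0$ by $\sigma_0h^2$, and the same argument shows that $\deg h$ is even.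

\begin{lemma}\label{lem:mod4}
Let $k$ be a real field, $H=k((t))$ and $c,d\in k[X]$. Assume:
\begin{itemize}
\item[(i)] for every finite extension $\ell/k$ of odd degree and every $\theta\in\ell$, we have $d(\theta)\neq0$ and $c(\theta)\notin\ell^2$;
\item[(ii)] the leading coefficient $c_\infty$ of $c$ is not a square in $k$.
\end{itemize}
If $\sigma\in\Sigma H(X)^2$ is represented over $H(X)$ by $\psi=\langle c,dt,-cdt\rangle$, then $\delta(\sigma)\equiv\deg c\pmod4$.
\end{lemma}

\begin{proof}
By (i), neither $c$ nor $d$ has a root in an odd degree extension of $k$ (note that $0\in\ell^2$). So $c$ and $d$ are nonzero and have no irreducible factor of odd degree, and we can write $\deg c=2m$, $\deg d=2n$. Let $d_\infty$ be the leading coefficient of $d$.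

Multiplying $\sigma$ by a square, we may assume that
\[
\sigma=cy^2+dt(x^2-cz^2)\qquad\text{with }x,y,z\in H[X]\text{ coprime.}
\]
Then $\sigma$ is a polynomial, and by (F2) $\sigma=\sum f_i^2$ with $f_i\in H[X]$.

\emph{Step 1: points of odd degree.} Let $L/H$ be a finite extension of odd degree, with valuation $v$ and residue field $\ell$, and let $\theta\in L$. We claim that Lemma~\ref{lem:parity} applies to $\gamma=c(\theta)$ and $\tau=d(\theta)t$. By (F4), $[L:H]=ef$ with $e=v(t)$ and $f=[\ell:k]$, so $e$ and $f$ are odd, and $\ell$ is real by (F1). If $v(\theta)\geq0$, then $c(\theta)$ and $d(\theta)$ have residues $c(\bar\theta)$ and $d(\bar\theta)$; by (i) both are units and $c(\bar\theta)\notin\ell^2$, and $v(\tau)=e$ is odd. If $v(\theta)<0$, then $c(\theta)\theta^{-2m}$ and $d(\theta)\theta^{-2n}$ are units with residues $c_\infty$ and $d_\infty$; here $c_\infty\notin\ell^2$ by (ii) and (F1), and $v(\tau)=2n\,v(\theta)+e$ is odd. This proves the claim.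

\emph{Step 2: $\sigma$ and $y$ have no irreducible factor of odd degree.} Let $P\in H[X]$ be irreducible of odd degree, let $L=H[X]/P$, and let $\theta\in L$ be the class of $X$. Since $x,y,z$ are coprime, $(y(\theta),x(\theta),z(\theta))\neq0$, so $\sigma(\theta)\neq0$ by (A). As $\sigma(\theta)=\sum f_i(\theta)^2$, we have $\sigma(\theta)\in\Sigma L^2$, and (B) gives $y(\theta)\neq0$. Thus $P$ divides neither $\sigma$ nor $y$. In particular $y\neq0$ and $\deg y$ is even.

\emph{Step 3: the point at infinity.} With $\deg0=-\infty$, put
\[
M=\max(m+\deg y,\ n+\deg x,\ m+n+\deg z),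
\]
and let $y_*,x_*,z_*\in H$ be the coefficients of $X^{M-m}$ in $y$, of $X^{M-n}$ in $x$ and of $X^{M-m-n}$ in $z$. They are not all zero. Each of $cy^2$, $dtx^2$, $cdtz^2$ has degree at most $2M$, and the coefficient of $X^{2M}$ in $\sigma$ is
\[
c_\infty y_*^2+d_\infty t\,(x_*^2-c_\infty z_*^2).
\]
By (ii), Lemma~\ref{lem:parity} applies over $L=H$ with $\gamma=c_\infty$ and $\tau=d_\infty t$. By (A) the coefficient is nonzero, so it is the leading coefficient of $\sigma=\sum f_i^2$, and it lies in $\Sigma H^2$ by (F3). By (B), $y_*\neq0$, so $M=m+\deg y$. Hence $\deg\sigma=\deg c+2\deg y\equiv\deg c\pmod4$.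

\emph{Step 4: the squarefree part.} Write $\sigma=\sigma_0h^2$ with $\sigma_0,h\in H[X]$ and $\sigma_0$ squarefree. By Step~2, $h$ has no irreducible factor of odd degree, so $\deg h$ is even and $\delta(\sigma)=\deg\sigma-2\deg h\equiv\deg c\pmod4$.
\end{proof}

\begin{proposition}\label{prop:minimal}
Let $\Omega\supseteq k(T)$ be a field with $k(T)$-embeddings into $H_0$ and into $H_\infty$. Then $K=\Omega(X)$ is real, and $\varphi$ is minimal weakly isotropic over $K$.
\end{proposition}

\begin{proof}
The field $\Omega$ embeds into the real field $H_0$, so $\Omega$ and $K$ are real. The form $\varphi$ is weakly isotropic by \eqref{eq:weak}. By Lemma~\ref{lem:ternary} it remains to show that $\varphi$ represents no $\sigma\in\Sigma K^2$. Suppose it does. The two embeddings extend to embeddings $K\to H_0(X)$ and $K\to H_\infty(X)$ over $k(T,X)$. The images of $\sigma$ are sums of squares represented by $\varphi$, and $\delta(\sigma)$ is the same in all three fields. Let $\ell/k$ be finite of odd degree and $\theta\in\ell$.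

Over $H_0(X)$, apply Lemma~\ref{lem:mod4} with $(t,c,d)=(T,a,u)$, using \eqref{eq:shapes}. The element $c(\theta)=c_\infty=a$ is a nonsquare in $k$, hence in $\ell$ by (F1). The element $d(\theta)=a+b\theta^2$ is nonzero because $\ell$ is real and $a,b\in\Sigma k^2$. So $\delta(\sigma)\equiv0\pmod4$.

Over $H_\infty(X)$, apply Lemma~\ref{lem:mod4} with $(t,c,d)=(S,u,-1)$. Here $d(\theta)=-1\neq0$. If $c(\theta)=a+b\theta^2=\lambda^2$ with $\lambda\in\ell$, then $(\lambda,1,\theta)$ is an isotropic vector of $\langle1,-a,-b\rangle$ over $\ell$, contradicting (F1). Finally $c_\infty=b$ is a nonsquare in $k$. So $\delta(\sigma)\equiv2\pmod4$, a contradiction.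
\end{proof}

\begin{remark}
The anisotropy of $\langle1,-a,-b\rangle$ enters only through hypotheses (i) and (ii) of Lemma~\ref{lem:mod4}. It cannot simply be dropped: if $a=\alpha^2$ with $\alpha\in k$, then $uT\cdot\alpha^2-uT(a-T)\cdot1^2=uT^2$, so $\varphi$ represents a sum of squares already over $k(T,X)$.
\end{remark}

Proposition~\ref{prop:minimal} applies to $\Omega=k(T)$, but if $k$ is a real number field then $p(k(T,X))\geq5$ by (K3). We have to enlarge $k(T)$, and the next section says what to aim for.

\section{Levels and the Pythagoras number of $\Omega(X)$}\label{sec:levels}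

A squarefree polynomial over $\mathbb{R}$ that is a sum of squares is a positive constant times a product of irreducible quadratics, each a sum of two squares; this gives $p(\mathbb{R}(X))\leq2$. What makes this work is that the residue fields at the irreducible factors contain $\sqrt{-1}$. The following proposition is the version for higher levels, and $\mathbb{R}$ is its case $r=0$.

\begin{proposition}\label{prop:pyth}
Let $\Omega$ be a real field and $r\geq0$. If every finite nonreal extension of $\Omega$ has level at most $2^r$, then $p(\Omega(X))\leq2^{r+1}$.
\end{proposition}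

\begin{proof}
Let $\rho=2^{r+1}\times\langle1\rangle$, an $(r+1)$-fold Pfister form. We must show that $\rho$ represents every element of $\Sigma\,\Omega(X)^2$.

\emph{Constants.} Let $\kappa\in\Sigma\Omega^2$. As $\Omega$ is real, $-\kappa$ is not a square. The quadratic extension $\Omega(\sqrt{-\kappa})$ is nonreal, since $\kappa+(\sqrt{-\kappa})^2=0$. By hypothesis
\[
-1=\sum_{i=1}^{2^r}(\alpha_i+\beta_i\sqrt{-\kappa})^2\qquad\text{with }\alpha_i,\beta_i\in\Omega ,
\]
and comparing the components in $\Omega$ gives $\kappa\sum\beta_i^2=1+\sum\alpha_i^2$. The right side is nonzero because $\Omega$ is real. Thus $\kappa$ is a quotient of a sum of $2^r+1$ squares by a sum of $2^r$ squares. Both are nonzero values of $\rho$, and these form a group by (F5). So $\rho$ represents $\kappa$ over $\Omega$, and $\kappa\rho\cong\rho$.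

\emph{Polynomials.} Let $f\in\Sigma\,\Omega(X)^2$. Multiplying by a square, we may assume that $f\in\Omega[X]$ is squarefree, and $f=\sum f_i^2$ with $f_i\in\Omega[X]$ by (F2). We show that $\pi=\rho\perp-f\rho$ is hyperbolic over $\Omega(X)$, by showing first that its class is constant and then computing the constant at $X=\infty$.

Let $P\in\Omega[X]$ be monic irreducible and $\Omega_P=\Omega[X]/P$. If $P\nmid f$, all entries of $\pi$ are units at $P$, so $\partial_P\pi=0$. Let $f=Pg$. Then $P\nmid g$, and $\partial_P\pi$ is the class of $-\bar g\rho$ over $\Omega_P$. The field $\Omega_P$ is nonreal: otherwise $\sum\bar f_i^{\,2}=0$ would give $P\mid f_i$ for all $i$, and $P^2\mid f$. So $s(\Omega_P)\leq2^r$, the form $(2^r+1)\times\langle1\rangle$ is isotropic over $\Omega_P$, and hence $\rho$ is isotropic over $\Omega_P$. By (F5) it is hyperbolic, and $\partial_P\pi=0$.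

By (F6), the class of $\pi$ is the image of some $\omega\in\mathsf{W}\Omega$. By (F3), $f$ has even degree $2m$ and leading coefficient $\kappa\in\Sigma\Omega^2$. In $E=\Omega((X^{-1}))$ the element $f\kappa^{-1}X^{-2m}$ is a unit with residue $1$, hence a square by (F4). So over $E$ we have $\pi\cong\rho\perp-\kappa\rho\cong\rho\perp-\rho$, and $\omega$ maps to $0$ in $\mathsf{W}E$. The map $\mathsf{W}\Omega\to\mathsf{W}E$ is injective, because anisotropic forms stay anisotropic by (F3). Therefore $\omega=0$ and $\pi$ is hyperbolic. It follows that $f\rho\cong\rho$, and $\rho$ represents $f=f\cdot1$.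
\end{proof}

The hypothesis of Proposition~\ref{prop:pyth} passes from a field to its Laurent series field.

\begin{lemma}\label{lem:hensel}
Let $k$ be a real field and $N\geq1$ such that every finite nonreal extension of $k$ has level at most $N$. Then every finite nonreal extension $M$ of $k((t))$ has level at most $N$.
\end{lemma}

\begin{proof}
The residue field $\mu$ of $M$ is a finite extension of $k$, and it is nonreal, since otherwise $M$ would be real by (F3). So $-1=\bar\alpha_1^2+\dots+\bar\alpha_N^2$ in $\mu$, say with $\bar\alpha_1\neq0$. Lift $\bar\alpha_2,\dots,\bar\alpha_N$ to integral elements $\alpha_2,\dots,\alpha_N$ of $M$. Then $-1-\alpha_2^2-\dots-\alpha_N^2$ is a unit with residue $\bar\alpha_1^2$, hence a square by (F4).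
\end{proof}

\section{A common subfield of $H_0$ and $H_\infty$ with small levels}\label{sec:omega}

Let $k,a,b,r$ be as in Theorem~\ref{thm:main}, and put $N=2^r\geq2$. By Lemma~\ref{lem:hensel}, $H_0$ and $H_\infty$ both satisfy the hypothesis of Proposition~\ref{prop:pyth}. We need a field $\Omega\supseteq k(T)$ that satisfies it and embeds into both.

Suppose a field $\Omega_1$ with two such embeddings has a nonreal extension $L=\Omega_1[X]/(q)$ of level greater than $N$. In $L\otimes H_0$ and in $L\otimes H_\infty$ the equation $\sum_{i=1}^N\xi_i^2=-1$ has solutions, but adjoining the coordinates of a solution from $H_0$ may destroy the embedding into $H_\infty$. We therefore adjoin a \emph{generic} solution, that is, we pass to the function field of the variety of all solutions. This field embeds into $H_0$ or $H_\infty$ as soon as there is a solution there whose coordinates have the largest possible transcendence degree. Such a solution is obtained from any one solution by parametrizing the quadric through the lines that pass through it, and choosing a direction with algebraically independent coordinates. The countability of $k$ guarantees that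 there is room for this choice. Since $q$ may factor after the base field is extended, we assume only that $q$ is separable.

\begin{lemma}\label{lem:step}
Let $\Omega_1\supseteq k(T)$ be a countable field with $k(T)$-embeddings $i_0\colon\Omega_1\to H_0$ and $i_\infty\colon\Omega_1\to H_\infty$. Let $q\in\Omega_1[X]$ be monic and separable of degree $n\geq1$, such that $-1$ is a sum of squares in the ring $L=\Omega_1[X]/(q)$. Then there is a countable extension field $\Omega_1'$ of $\Omega_1$ to which $i_0$ and $i_\infty$ extend, and such that $-1$ is a sum of $N$ squares in $\Omega_1'[X]/(q)$.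
\end{lemma}

\begin{proof}
\emph{The generic solution.} Fix an $\Omega_1$-basis $e_1,\dots,e_n$ of $L$; the \emph{coordinates} of an element of $L\otimes_{\Omega_1}R$, for an $\Omega_1$-algebra $R$, refer to this basis. Let $Y_{ij}$ ($1\leq i\leq N$, $1\leq j\leq n$) be indeterminates, and define $G_1,\dots,G_n\in\Omega_1[Y]$ by
\[
1+\sum_{i=1}^N\Bigl(\sum_{j=1}^nY_{ij}e_j\Bigr)^2=\sum_{j=1}^nG_je_j .
\]
Let $B=\Omega_1[Y]/(G_1,\dots,G_n)$. For every commutative $\Omega_1$-algebra $R$, the $\Omega_1$-algebra homomorphisms $B\to R$ correspond to the tuples $\xi\in(L\otimes R)^N$ with $\sum\xi_i^2=-1$, the $Y_{ij}$ going to the coordinates of the $\xi_i$.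

Put $D=n(N-1)$. We claim that $B$ is a domain whose fraction field has transcendence degree $D$ over $\Omega_1$. Let $\overline\Omega$ be an algebraic closure of $\Omega_1$. Since $q$ is separable, $L\otimes\overline\Omega\cong\overline\Omega^{\,n}$ as rings. Passing from the basis $(e_j)$ to the basis of primitive idempotents is an invertible linear change of variables $Y\to Z$, and it replaces the $G_j$ by a system generating the same ideal, namely $1+\sum_iZ_{ij}^2$ for $1\leq j\leq n$. Hence
\[
B\otimes\overline\Omega\ \cong\ \bigotimes_{j=1}^n\overline\Omega[Z_1,\dots,Z_N]/(Z_1^2+\dots+Z_N^2+1).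
\]
The polynomial $Z_1^2+\dots+Z_N^2+1$ is irreducible. Otherwise, being monic of degree $2$ in $Z_1$ without linear term, it would make $-(1+Z_2^2+\dots+Z_N^2)$ a square in $\overline\Omega[Z_2,\dots,Z_N]$; setting $Z_3=\dots=Z_N=0$ would make $-(1+Z_2^2)$ a square, which has two distinct roots. This is where $N\geq2$ is used. A tensor product of domains over an algebraically closed field is a domain, so $B\otimes\overline\Omega$ is a domain. Each factor is free of rank $2$ over $\overline\Omega[Z_2,\dots,Z_N]$, so $B\otimes\overline\Omega$ is a finite extension of a polynomial ring in $D$ variables. Since $B$ is a subring of $B\otimes\overline\Omega$ over which the latter is integral, and $\overline\Omega/\Omega_1$ is algebraic, the claim follows.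

Let $\Omega_1'$ be the fraction field of $B$. It is countable, and the inclusion $B\to\Omega_1'$ corresponds to a representation of $-1$ as a sum of $N$ squares in $L\otimes\Omega_1'=\Omega_1'[X]/(q)$.

\emph{One solution over $H$.} Let $(H,i)$ be $(H_0,i_0)$ or $(H_\infty,i_\infty)$, and view $H$ as an $\Omega_1$-algebra through $i$. As $q$ is separable, $M=L\otimes_{\Omega_1}H=\prod_jM_j$ with finite field extensions $M_j/H$. Since $-1$ is a sum of squares in $L$, each $M_j$ is nonreal, so $-1$ is a sum of $N$ squares in $M_j$ by Lemma~\ref{lem:hensel}. Hence there is $\alpha=(\alpha_1,\dots,\alpha_N)\in M^N$ with $\sum\alpha_i^2=-1$.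

\emph{A generic solution over $H$.} Let $H'\subseteq H$ be the subfield generated by $i(\Omega_1)$ and the coordinates of $\alpha_1,\dots,\alpha_N$. It is countable, while $H$ is uncountable, so $H$ has infinite transcendence degree over $H'$. Choose $m_2,\dots,m_N\in M$ whose $D$ coordinates are algebraically independent over $H'$, and put
\[
m=(1,m_2,\dots,m_N),\qquad A=1+\sum_{i\geq2}m_i^2,\qquad C=\alpha_1+\sum_{i\geq2}m_i\alpha_i .
\]
For $\lambda\in M$ we have $\sum_i(\alpha_i+\lambda m_i)^2=-1+\lambda(2C+\lambda A)$, where $m_1=1$. So the line through $\alpha$ in direction $m$ meets the quadric again at $\lambda=-2CA^{-1}$, provided $A$ is invertible.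

We show that $A$ and $C$ are invertible in $M$. An element of $M$ is invertible if and only if its norm, the determinant of multiplication by it on the $H$-space $M$, is nonzero. The norms of $A$ and $C$ are values, at the coordinates of the $m_i$, of two polynomials in $D$ variables with coefficients in $H'$. By algebraic independence it suffices to show that these polynomials are nonzero, that is, that $A$ and $C$ become invertible for some other choice $m_2',\dots,m_N'\in M$. For $A$ take all $m_i'=0$. For $C$ choose the components in each $M_j$ separately. The component of $\alpha$ in $M_j^N$ is a nonzero vector, because its squares sum to $-1$. If its first entry is nonzero, take all $m_i'$ to be $0$ in $M_j$. If not, some entry with index $i_1\geq2$ is nonzero; take $m_{i_1}'$ to be $1$ and the other $m_i'$ to be $0$ in $M_j$. In both cases the component of $C$ in $M_j$ is nonzero.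

Thus $\lambda=-2CA^{-1}$ is an invertible element of $M$, and $\xi=\alpha+\lambda m$ satisfies $\sum\xi_i^2=-1$. Let $\beta\colon B\to H$ be the corresponding ring homomorphism; it extends $i$.

\emph{Injectivity of $\beta$.} Let $H''$ be the field generated over $H'$ by the coordinates of $\xi_1,\dots,\xi_N$, and let $M''=L\otimes H''\subseteq M$. The elements $\lambda=\xi_1-\alpha_1$ and $\lambda m_i=\xi_i-\alpha_i$ lie in $M''$. Multiplication by $\lambda$ is an injective $H''$-linear map of the finite-dimensional space $M''$ to itself, hence bijective, so $\lambda^{-1}\in M''$ and $m_i\in M''$. Therefore $H''$ contains the coordinates of the $m_i$ and has transcendence degree at least $D$ over $H'$. So $D$ of the coordinates of the $\xi_i$ are algebraically independent over $H'$, and a fortiori over $i(\Omega_1)$. Let $y_1,\dots,y_D\in B$ be the classes of the corresponding variables $Y_{ij}$. Then $\beta$ is injective on $\Omega_1[y_1,\dots,y_D]$, and $y_1,\dots,y_D$ is a transcendence basis of $\Omega_1'$ over $\Omega_1$. If $0\neq z\in\ker\beta$, take an equation $g_lz^l+\dots+g_1z+g_0=0$ of least degree with $g_\nu\in\Omega_1[y_1,\dots,y_D]$,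 $g_l\neq0$. Then $g_0\neq0$ because $B$ is a domain, but $\beta(g_0)=0$, a contradiction. Hence $\beta$ is injective and extends to an embedding $\Omega_1'\to H$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We construct countable fields $\Omega_0\subseteq\Omega_1\subseteq\cdots$ with compatible $k(T)$-embeddings into $H_0$ and $H_\infty$. Let $\Omega_0=k(T)$ with the two inclusions. Given $\Omega_\nu$, enumerate as $q_1,q_2,\dots$ the countably many monic separable nonconstant $q\in\Omega_\nu[X]$ for which $-1$ is a sum of squares in $\Omega_\nu[X]/(q)$. These conditions on $q$ persist under extension of the base field. So we can apply Lemma~\ref{lem:step} to $\Omega_\nu$ and $q_1$, then to the resulting field and $q_2$, and so on. Let $\Omega_{\nu+1}$ be the union of this chain, with the embeddings induced by those of its members. Then $-1$ is a sum of $N$ squares in $\Omega_{\nu+1}[X]/(q_j)$ for every $j$. Put $\Omega=\bigcup_\nu\Omega_\nu$. It has $k(T)$-embeddings into $H_0$ and $H_\infty$; in particular it is real.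

Let $L/\Omega$ be a finite nonreal extension. By the primitive element theorem $L=\Omega[X]/(q)$ with $q$ monic irreducible, hence separable. There is an identity $-1=\sum g_i^2+qg$ with $g_i,g\in\Omega[X]$, and the finitely many coefficients of $q,g_i,g$ lie in some $\Omega_\nu$. So $q$ occurs in the list at stage $\nu$, and $-1$ is a sum of $N$ squares in $\Omega_{\nu+1}[X]/(q)$, hence in $L$. Thus $s(L)\leq2^r$.

Let $K=\Omega(X)$. Proposition~\ref{prop:pyth} gives $p(K)\leq2^{r+1}$. By Proposition~\ref{prop:minimal}, $\varphi$ is minimal weakly isotropic over $K$ of dimension $3$, so $w(K)\geq3$.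
\end{proof}

\begin{remark}
The condition $r\geq1$ costs nothing, since the other hypotheses exclude $r=0$. If the nonreal field $k(\sqrt{-a})$ had level $1$, say $-1=(\alpha+\beta\sqrt{-a})^2$ with $\alpha,\beta\in k$, then $\alpha\beta=0$ and $\alpha^2-a\beta^2=-1$; as $k$ is real, $\beta\neq0$, so $\alpha=0$ and $a=\beta^{-2}$ would be a square.
\end{remark}

\section{The example over $\mathbb{Q}(\sqrt2)$}\label{sec:example}

To reach $p(K)\leq4$ we need $r=1$. The field $\mathbb{Q}$ does not qualify: $\mathbb{Q}(\sqrt{-7})$ is nonreal and embeds into $\mathbb{Q}_2$ because $-7\equiv1\pmod8$, and $\langle1,1,1\rangle$ is anisotropic over $\mathbb{Q}_2$ because $x^2+y^2+z^2\equiv0\pmod4$ forces $x,y,z$ to be even. Adjoining $\sqrt2$ removes this obstruction at the prime $2$ and keeps the field real.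

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
Let $k=\mathbb{Q}(\sqrt2)$, $a=3$, $b=3+\sqrt2$, $r=1$. The field $k$ is countable and real, and $a,b\in\Sigma k^2$ since
\[
3=1^2+(\sqrt2)^2,\qquad 3+\sqrt2=\Bigl(1+\tfrac{\sqrt2}{2}\Bigr)^2+1^2+\Bigl(\tfrac{\sqrt2}{2}\Bigr)^2 .
\]
The ideal $\mathfrak{p}=(3+\sqrt2)$ of $\mathbb{Z}[\sqrt2]$ has norm $9-2=7$, so it is prime with residue field $\mathbb{F}_7$, and $v_\mathfrak{p}(b)=1$. The nonzero squares in $\mathbb{F}_7$ are $1,2,4$; in particular $3$ and $-1$ are nonsquares.

\emph{The form $\langle1,-a,-b\rangle$ is anisotropic over $k$.} By (F3), $x^2-3y^2$ has even $\mathfrak{p}$-adic value for $(x,y)\neq(0,0)$, while $bz^2$ has odd value for $z\neq0$. So $x^2-3y^2=bz^2$ forces $x=y=z=0$.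

\emph{Every finite nonreal extension $\ell/k$ has level at most $2$.} It suffices to show that $\langle1,1,1\rangle$ is isotropic over $\ell$, for $x^2+y^2+z^2=0$ with $z\neq0$ gives $-1=(x/z)^2+(y/z)^2$. By the Hasse--Minkowski theorem, a form over a number field is isotropic if it is isotropic over all completions. As $\ell$ is nonreal, it has no embedding into $\mathbb{R}$, so the archimedean completions are $\mathbb{C}$. At a finite place of odd residue characteristic, $-1$ is a sum of two squares in the residue field $\mathbb{F}$, because the sets $\{x^2\}$ and $\{-1-y^2\}$ each have $(|\mathbb{F}|+1)/2$ elements and so intersect; this representation lifts by (F4), as in the proof of Lemma~\ref{lem:hensel}. At a place above $2$, the completion contains $\mathbb{Q}_2$ and $\sqrt2$. It contains $\sqrt{-15}$, because $-15\equiv1\pmod8$ is a square in $\mathbb{Q}_2$, and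
\[
(1-2\sqrt2)^2+(2+\sqrt2)^2+(\sqrt{-15})^2=(9-4\sqrt2)+(6+4\sqrt2)-15=0 .
\]

Theorem~\ref{thm:main} now gives a real field $K=\Omega(X)$ with $w(K)\geq3$ and $p(K)\leq4$.

\emph{The bound $p(K)\geq4$.} We show that the sum of squares $X^2+b$ is not a sum of three squares in $K$. By a result of Cassels \cite{Cassels}, if $\Omega$ is real and $X^2+b$ is a sum of three squares in $\Omega(X)$, then $b$ is a sum of two squares in $\Omega$. We recall the deduction from (F2). Write $X^2+b=f_1^2+f_2^2+f_3^2$ with $f_i\in\Omega[X]$. Leading coefficients cannot cancel over the real field $\Omega$, so $f_i=\alpha_iX+\beta_i$ with $\alpha_i,\beta_i\in\Omega$, and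
\[
\sum\alpha_i^2=1,\qquad\sum\alpha_i\beta_i=0,\qquad\sum\beta_i^2=b .
\]
In the space $\langle1,1,1\rangle$ the vector $(\alpha_i)$ has value $1$, so its orthogonal complement is isometric to $\langle1,1\rangle$ by Witt cancellation. The vector $(\beta_i)$ lies in this complement and has value $b$.

It remains to see that $b$ is not a sum of two squares in $\Omega$. By construction $\Omega$ embeds into $k((T))$ over $k(T)$. If $b=\alpha^2+\beta^2$ in $k((T))$, then $\alpha,\beta\in k[[T]]$ by (F3), since $k$ is real and $b$ has $T$-adic value $0$. Reducing modulo $T$ shows that $b$ is a sum of two squares in $k$. But $\langle1,1\rangle$ is anisotropic over $\mathbb{F}_7$, so by (F3) nonzero sums of two squares in $k$ have even $\mathfrak{p}$-adic value, whereas $v_\mathfrak{p}(b)=1$. Hence $p(K)=4$.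
\end{proof}

\begin{thebibliography}{9}

\bibitem{AB}
M. Archita and Karim Johannes Becher, \emph{Fields where torsion forms decompose}, arXiv:2605.13844 (2026).

\bibitem{Cassels}
Cassels, Acta Arith. 9 (1964).

\end{thebibliography}
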